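# Curvature bounds across a null set: bending on a Cantor set, and the countable case

## 1. A curvature bound off a null set: the natural answer is yes

Suppose a complete length space $X$ is known to have curvature $\ge\kappa$ near every point of an open set $\mathcal U$, the complement $X\setminus\mathcal U$ has zero $(n-1)$-dimensional measure, and at every point of $X$ the space looks infinitesimally as an Alexandrov space should. Does $X$ have curvature $\ge\kappa$?

One would first guess: yes. If the curvature bound fails along a hypersurface, for instance along a bad gluing, then $X\setminus\mathcal U$ contains that hypersurface and its $(n-1)$-measure is positive. If the bound fails at something smaller, say at a cone point with too much angle, then the tangent cone there is wrong. It seems that nothing can slip between the two hypotheses. We make the question precise, test the guess, and find that something does slip through.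

**Length spaces.** We write $|xy|$ for distance. A metric space is a *length space* if $|xy|$ is the infimum of the lengths of curves from $x$ to $y$. A *geodesic* is a shortest path parametrized by arc length, and $[xy]$ denotes some geodesic from $x$ to $y$. For an open subset $\mathcal U$ of a length space $X$, $d_{\mathcal U}$ is the induced length metric on $\mathcal U$: the infimum of lengths of curves inside $\mathcal U$. For example, if $\mathcal U$ is the plane minus a closed segment, two points close to each other on opposite sides of the middle of the segment are far apart for $d_{\mathcal U}$; if $\mathcal U$ is the plane minus a point, then $d_{\mathcal U}$ is the Euclidean distance, but $\mathcal U$ is no longer complete. If the ball $B(x,\varepsilon)$ lies in $\mathcal U$, then $d_{\mathcal U}=d_X$ on $B(x,\varepsilon/4)$, because almost shortest curves between points of $B(x,\varepsilon/4)$ stay in $B(x,\varepsilon)$.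

**Comparison.** Let the model plane be the simply connected surface of constant curvature $\kappa$. Triangle comparison with curvature $\ge\kappa$, or CBB$(\kappa)$, says: for a triangle with vertices $q,x,y$, a point $z$ on the side $[xy]$, and the model triangle $\tilde q\tilde x\tilde y$ with the same side lengths and corresponding point $\tilde z\in[\tilde x\tilde y]$,
$$|qz|\ge|\tilde q\tilde z|$$
(whenever the model triangle exists; if $\kappa>0$ this means perimeter $<2\pi/\sqrt\kappa$). This is the point-on-side form. It needs geodesics; where their existence is not yet known one uses the standard four-point form, and the two forms agree locally at points with compact neighborhoods. The *model angle* $\tilde\angle(x;u,v)$ is the angle at $\tilde x$ of the model triangle with side lengths $|xu|,|xv|,|uv|$.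

**The classes.** $\mathrm{Alex}^n(\kappa)$ is the class of complete length spaces of Hausdorff dimension $n$ in which comparison holds for all triangles, of any size. $\mathrm{Alex}^n_{loc}(\kappa)$ is the class of $n$-dimensional length spaces in which every point has a neighborhood where comparison holds; completeness is not required. For example, the open unit disk lies in $\mathrm{Alex}^2_{loc}(0)$ but not in $\mathrm{Alex}^2(0)$, since it is not complete. By convention $\mathrm{Alex}^1(1)$ consists of the circles of length $\le2\pi$ and the segments of length $\le\pi$.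

**Tangent cones.** $C(\Sigma)$ is the Euclidean cone over $\Sigma$: points $(t,\xi)$ with $t\ge0$, all $(0,\xi)$ identified, and $|(s,\xi)(t,\eta)|^2=s^2+t^2-2st\cos\min(|\xi\eta|,\pi)$. So $C(S^{n-1})=\mathbb R^n$. The tangent cone $T_pX$ is the pointed Gromov–Hausdorff limit of $(X,p,r^{-1}d_X)$ as $r\to0$, when it exists. At a point of a smooth Riemannian manifold it is $\mathbb R^n$; at the apex of $C(\Sigma)$ it is $C(\Sigma)$ itself, because the cone is invariant under scaling.

**Problem** (Nan Li, "Lipschitz-Volume Rigidity and Globalization", arXiv:1911.00120 (2019))**.** Prove or disprove. *Let $n\ge2$. Let $(X,d_X)$ be a complete length metric space and $\mathcal U\subset X$ an open subset with $\mathcal H^{n-1}(X\setminus\mathcal U)=0$. Assume that $(\mathcal U,d_{\mathcal U})\in\mathrm{Alex}^n_{loc}(\kappa)$ and that for every $p\in X$ the tangent cone $T_pX=\lim_{r\to0}(X,p,r^{-1}d)$ exists and is isometric to a metric cone $C(\Sigma_p)$, where $\Sigma_p\in\mathrm{Alex}^{n-1}(1)$. Then $(X,d_X)\in\mathrm{Alex}^n(\kappa)$.*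

## 2. Cones, doubled disks and doubled polygons

**One cone point.** Let $X$ be the cone over a circle of length $\theta$, and $\mathcal U$ the complement of the apex, which is flat. The tangent cone at the apex is $X$, so the hypothesis says exactly $\theta\le2\pi$. If $\theta>2\pi$ the conclusion fails: two rays from the apex form a geodesic as soon as their directions are at distance $\ge\pi$ on the circle, so a ray coming into the apex continues as a geodesic along an arc of directions of length $\theta-2\pi$; geodesics branch, which comparison forbids (Section 5). If $\theta\le2\pi$, then $X$ is the cone over a space of $\mathrm{Alex}^1(1)$ and has curvature $\ge0$. The tangent cone hypothesis excludes exactly the bad cones. The guess passes.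

**The doubled exterior of a disk.** Let $D$ be the closed unit disk in $\mathbb R^2$ and glue two copies of $E=\mathbb R^2\setminus\operatorname{int}D$ along the circle. Off the circle the space is flat. On the circle, the edge looks straight under magnification, so every tangent cone is $\mathbb R^2$. Yet geodesics branch. If the segment from $x$ to $y$ passes through $\operatorname{int}D$, a shortest path in $E$ from $x$ to $y$ touches the circle, and after touching it we may finish in the same copy of $E$ or in the mirror copy, with the same length. The hypothesis that fails is the measure condition: the circle has $\mathcal H^1=2\pi>0$.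

**The doubled exterior of a polygon.** Replace the disk by a regular $m$-gon. Now the glued edges are harmless: near an interior point of an edge the double of a half-plane is a plane. Only the $m$ corners are bad. There the exterior angle region has angle $2\pi-(\pi-2\pi/m)=\pi+2\pi/m$, so the double has cone angle $2\pi+4\pi/m>2\pi$. The bad set is finite, but the tangent cones are wrong.

In both cases exactly one hypothesis excludes the example, as the guess predicts. Put the two examples side by side. Let the boundary of $D$ have unit tangent $e^{i\theta(s)}$ at arc length $s$; then $\theta$ is nondecreasing and increases by $2\pi$ in total. The measure $d\theta$ records where $D$ bends. For the disk it is uniform; for the $m$-gon it consists of $m$ atoms of mass $2\pi/m$. An atom of mass $j$ gives cone angle $2\pi+2j$, so *the tangent cone hypothesis forbids atoms*. The double is flat near the boundary points where $\theta$ is locally constant, so *the measure hypothesis asks that $d\theta$ live on a closed set of length zero*. These two requirements do not contradict each other: $\theta$ can be a Cantor function.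

## 3. Generic geodesics and null sets

Before exploiting this, here is how one might try to prove the guess. Let $Z=X\setminus\mathcal U$. Fix $q$, show that for almost every $y$ the shortest paths from $q$ to $y$ miss $Z$, work along such paths with the local curvature bound, and pass to the limit.

In $\mathbb R^n$ the first step is correct. If $\mathcal H^{n-1}(Z)=0$, the radial projection from $\mathbb R^n\setminus B(q,\varepsilon)$ to the unit sphere about $q$ is Lipschitz, so the directions in which one meets $Z\setminus B(q,\varepsilon)$ form a null set. Let $\varepsilon\to0$: for almost every $y$ the segment $[qy]$ meets $Z$ at most at $q$.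

The step stops working when "direction from $q$" is no longer Lipschitz, and this is what branching destroys. In the doubled exterior of the disk, every shortest path from $x$ to a point of $E$ in the shadow of $D$ begins with one of the two tangent segments from $x$ to the circle. Two points of the circle are hit by the geodesics to an open set of endpoints. So the plan needs some non-branching across $Z$, which is part of what one wants to prove. At the end of Section 6 we check that in the actual counterexample the first step fails on an open set of pairs.

## 4. What is true: three theorems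

**Theorem A.** *For all $n\ge2$, $\kappa\in\mathbb R$ there are a compact length space $(X,d)$, homeomorphic to $S^n$, and an open $\mathcal U\subset X$ with $\mathcal H^{n-1}(X\setminus\mathcal U)=0$, and even $\dim_H(X\setminus\mathcal U)\le n-2$, such that $(\mathcal U,d_{\mathcal U})$ is a smooth Riemannian manifold of constant curvature $\ge\kappa$ and every tangent cone of $X$ is $\mathbb R^n=C(S^{n-1})$, but $X\notin\mathrm{Alex}^n(\kappa')$ for every $\kappa'\in\mathbb R$.*

So the statement of the Problem is false for every $n\ge2$ and every $\kappa$. In dimension two, atomless bending needs an uncountable set to live on, and countability turns out to be the right condition.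

**Theorem B.** *Let $n\ge2$ and suppose all hypotheses of the Problem hold, with "$\mathcal H^{n-1}(X\setminus\mathcal U)=0$" strengthened to "$X\setminus\mathcal U$ is countable". Then $X\in\mathrm{Alex}^n(\kappa)$.*

**Theorem C.** *Let $C\subset\mathbb R$ be compact with Lebesgue measure $0$, and $\kappa\in\mathbb R$. Every $(X,\mathcal U)$ satisfying the hypotheses of the Problem with $n=2$ and with $X\setminus\mathcal U$ bi-Lipschitz homeomorphic to $C$ lies in $\mathrm{Alex}^2(\kappa)$ if and only if $C$ is countable.*

For $n\ge3$, what happens for uncountable $X\setminus\mathcal U$ of dimension $<n-2$ is not decided here.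

## 5. Doubling the outside of a convex body

Theorem A asks for curvature $\ge\kappa$, also for positive $\kappa$, so instead of the flat exterior of $D$ we use the exterior of a small copy of $D$ in the round sphere. The gnomonic projection carries hyperplanes to great subspheres, so it preserves "locally straight".

**Proposition 1.** *Let $D\subset\mathbb R^n$ be a compact convex set with $0\in\operatorname{int}D$ and $\partial D$ a $C^1$ hypersurface. Let $S\subset\partial D$ be closed with $\mathcal H^{n-1}(S)=0$, such that near every point of $\partial D\setminus S$ the set $\partial D$ coincides with a hyperplane. Then for every $\kappa$ there are $X,\mathcal U$ as in Theorem A (without the dimension claim), with $X\setminus\mathcal U$ bi-Lipschitz to $S$.*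

**Step 1: carry $D$ to the sphere.** Let $G(x)=(x,1)/\sqrt{1+|x|^2}$, a diffeomorphism from $\mathbb R^n$ onto the open upper hemisphere of $S^n$, bi-Lipschitz on compact sets. Since $G(x)$ spans the same line as $(x,1)$, $G$ maps the hyperplane $\langle a,x\rangle=b$ into the great hypersphere $\langle a,x\rangle-bx_{n+1}=0$, and rays from $0$ to great circle arcs from $N=G(0)$. Put $\rho=1/10$ and fix $\varepsilon>0$ so small that $D'=G(\varepsilon D)\subset B(N,\rho)$; let $S'=G(\varepsilon S)$. Then $D'$ is star-shaped about $N\in\operatorname{int}D'$, each half great circle from $N$ to $-N$ crosses $\partial D'$ exactly once, $\partial D'$ is $C^1$, $\mathcal H^{n-1}(S')=0$, and $\partial D'$ is totally geodesic near each point of $\partial D'\setminus S'$. Let $E=S^n\setminus\operatorname{int}D'$, so $\partial E=\partial D'$. In polar coordinates about $-N$, $E$ consists of the points at distance at most a continuous positive function of the direction; so $E$ is homeomorphic to a closed $n$-ball.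

**Step 2: the intrinsic metric of $E$ is comparable to that of the sphere.** For every $z\in\partial E$ there is a $C^1$ diffeomorphism $\psi$ from a neighborhood $V$ of $z$ in $S^n$ onto a neighborhood of $0\in\mathbb R^n$ with $\psi(z)=0$, $d\psi_z$ isometric, and $\psi(E\cap V)=\psi(V)\cap\{y_n\ge0\}$. To get it, take smooth coordinates at $z$, isometric at $z$, in which $E$ is $\{y_n\ge h(y')\}$ with $h\in C^1$, $h(0)=0$, $dh(0)=0$, and compose with $(y',y_n)\mapsto(y',y_n-h(y'))$, whose derivative at $0$ is the identity. If $V$ is small, $\psi$ changes lengths of curves by factors in $[\frac12,2]$. For $x,y\in E$ close to $z$, the segment from $\psi(x)$ to $\psi(y)$ lies in the half-space $\{y_n\ge0\}$, so pulling it back gives $d_E(x,y)\le2|\psi(x)-\psi(y)|\le4\,d_{S^n}(x,y)$. Near interior points $d_E=d_{S^n}$. By compactness there is $\beta>0$ with $d_E\le4d_{S^n}$ whenever $d_{S^n}<\beta$; as $E$ is compact and connected, chaining bounds $d_E$ by some $M$. Hence with $c=\max(4,M/\beta)$,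
$$d_{S^n}\le d_E\le c\,d_{S^n}\quad\text{on }E,$$
and $(E,d_E)$ is a compact length space; any two of its points are joined by a geodesic.

**Step 3: the double and its curves.** Let $X=E_+\cup_{\partial E}E_-$ be the double of $(E,d_E)$, with folding map $\pi:X\to E$ and
$$d(x,y)=d_E(\pi x,\pi y)\ \text{ on the same side},\qquad d(x,y)=\min_{z\in\partial E}\big(d_E(\pi x,z)+d_E(z,\pi y)\big)\ \text{ otherwise}.$$
The triangle inequality of $d_E$ gives that of $d$, and the formula shows that $d$ is realized by curves. So $X$ is a compact, hence complete, length space; it is the double of a ball, so homeomorphic to $S^n$; and $\pi$ is $1$-Lipschitz. Moreover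
$$L_d(c)=L_{S^n}(\pi\circ c)\quad\text{for every curve }c\text{ in }X.\tag{1}$$
Here "$\ge$" holds since $\pi$ is $1$-Lipschitz into $(E,d_E)$ and $d_E\ge d_{S^n}$. For "$\le$" it suffices, summing over partitions, that $d(c(t),c(t'))\le L_{S^n}(\pi c|_{[t,t']})$. On the same side this is the definition of $d_E$. If $c(t),c(t')$ lie on different sides, there is $\tau\in[t,t']$ with $c(\tau)\in\partial E$, and $d(c(t),c(t'))\le d_E(\pi c(t),c(\tau))+d_E(c(\tau),\pi c(t'))\le L_{S^n}(\pi c|_{[t,t']})$.

**Step 4: all tangent cones are $\mathbb R^n$.** By (1), a point off $\partial E$ has a neighborhood isometric to a ball in $S^n$. Let $z\in\partial E$ and $\eta>0$. As $d\psi$ is continuous and isometric at $z$, after shrinking $V$ the map $\psi$ changes lengths of curves by factors in $[(1+\eta)^{-1},1+\eta]$. Let $\Psi$ be the doubled map: $\psi$ on the $+$ side, and $\psi$ followed by reflection in $\{y_n=0\}$ on the $-$ side. It is a homeomorphism from a neighborhood of $z$ in $X$ onto a neighborhood of $0$ in $\mathbb R^n$. By (1) in $X$, and the same formula for $\mathbb R^n$ as the double of $\{y_n\ge0\}$, $\Psi$ also changes lengths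 by factors in $[(1+\eta)^{-1},1+\eta]$. If $x,y\in B(z,r)$, curves from $x$ to $y$ of length close to $d(x,y)<2r$ stay in $B(z,3r)$, which for small $r$ lies in the domain of $\Psi$; so $|\Psi(x)\Psi(y)|\le(1+\eta)d(x,y)$. Conversely, the segment from $\Psi(x)$ to $\Psi(y)$ lies in $B(0,(1+\eta)r)$, which for small $r$ lies in the image; its preimage shows $d(x,y)\le(1+\eta)|\Psi(x)\Psi(y)|$. Pulling back segments from $0$ shows that $\Psi(B(z,r))\supset B(0,r/(1+\eta))$. So on small balls about $z$, $\Psi$ is $(1+\eta)$-bi-Lipschitz with image squeezed between balls of radii $r/(1+\eta)$ and $(1+\eta)r$. As $\eta$ is arbitrary, $T_zX=\mathbb R^n=C(S^{n-1})$.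

**Step 5: the set $\mathcal U=X\setminus S'$ has constant curvature.** It is open. On $\partial E$ we have $d_{S^n}\le d\le c\,d_{S^n}$, and $G$ is bi-Lipschitz on compact sets, so $S'\subset X$ is bi-Lipschitz to $S$ and $\mathcal H^{n-1}(X\setminus\mathcal U)=0$. If $z\in\partial E\setminus S'$, then near $z$ the set $E$ is a half ball of $S^n$ bounded by a great hypersphere. Map the $E_+$ part by the identity and the $E_-$ part by reflection in that hypersphere; by (1) lengths are preserved, so a neighborhood of $z$ in $X$ is isometric to a ball of $S^n$. The interiors of $E_\pm$ are connected (move along half great circles to $-N$), and $\partial E\setminus S'\ne\emptyset$ because $\mathcal H^{n-1}(S')=0$; so $\mathcal U$ is connected. Thus $(\mathcal U,d_{\mathcal U})$ is a smooth Riemannian manifold of constant curvature $1$.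

**Step 6: comparison forbids branching.** Geodesics in a CBB$(\kappa')$ space do not branch (Burago–Gromov–Perelman [BGP], *A.D. Alexandrov spaces with curvature bounded below*, 1992). The argument is short and only local. Let two geodesics coincide up to a point $z$, let $w$ be on the common part at a small distance $a>0$ before $z$, and $u,v$ on the two geodesics at a small distance $s>0$ after $z$. Take the model triangle $\tilde w\tilde u\tilde v$, with $|\tilde w\tilde u|=|\tilde w\tilde v|=a+s$, and $\tilde z\in[\tilde w\tilde u]$ with $|\tilde w\tilde z|=a$. Comparison gives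
$$s=|vz|\ge|\tilde v\tilde z|\ge|\tilde w\tilde v|-|\tilde w\tilde z|=s.$$
Equality in the triangle inequality puts $\tilde z$ on $[\tilde w\tilde v]$. So $[\tilde w\tilde u]$ and $[\tilde w\tilde v]$ have the same direction and length, $\tilde u=\tilde v$, and $u=v$. Hence if two geodesics coincide on an initial interval, the maximal interval of coincidence cannot end before one of them ends.

**Step 7: $X$ branches.** Take a great circle through $N$. It meets $D'$ in an arc $[ab]$ with $N$ in its interior. Choose $x,y$ on it slightly beyond $a$ and $b$, so that $x,y\in B(N,2\rho)\setminus D'$ and the short arc $xy$ passes through $N$. Let $c:[0,L]\to E$ be a $d_E$-shortest path from $x$ to $y$. Going radially from $x$ to $\partial B(N,2\rho)$ (outside the star-shaped $D'$), then along $\partial B(N,2\rho)$, then radially to $y$, we see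
$$L\le2\rho+2\pi\rho+2\rho<11\rho<2.$$
If $c$ avoided $\partial E$, it would stay in $\operatorname{int}E$ and be a great circle arc from $x$ to $y$. The short arc contains $N\notin E$, and any other has length $\ge2\pi-4\rho>5$: a contradiction. So $c$ first meets $\partial E$ at some $c(\tau)$ with $0<\tau<L$. In $X$, let $c_+$ be $c$ in $E_+$, and let $c'$ agree with $c_+$ on $[0,\tau]$ and be the mirror image of $c_+$ in $E_-$ on $[\tau,L]$. Both have length $L=d_E(x,y)$, and $d(x_+,y_\pm)\ge d_E(x,y)=L$. So both are shortest paths; they coincide on $[0,\tau]$ and have different endpoints $y_+\ne y_-$. By Step 6, $X$ is not CBB$(\kappa')$ for any $\kappa'$.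

**Step 8: adjust the curvature.** Replace $d$ by $K^{-1/2}d$ with $K=\max(\kappa,1)$. Then $\mathcal U$ has constant curvature $K\ge\kappa$, and all other properties persist. $\square$

## 6. A convex body that bends only over a thin Cantor set

**Proof of Theorem A.** By Proposition 1 we need, in each dimension, a $C^1$ convex body that is locally flat off a small closed set.

**Step 1: a Cantor set of box dimension $0$.** Let $C_0\subset[0,1]$ be the Cantor set whose $k$-th stage has $2^k$ intervals of length $\ell_k=4^{-k^2}$, with $0,1\in C_0$; this is possible since $2\ell_{k+1}<\ell_k$. It is null, as $2^k\ell_k\to0$. For $\ell_{k+1}\le\epsilon<\ell_k$ it is covered by $2^{k+1}$ sets of diameter $\le\epsilon$, and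
$$\frac{\log2^{k+1}}{\log(1/\ell_k)}=\frac{(k+1)\log2}{k^2\log4}\to0,$$
so its upper box dimension is $0$. Let $F$ be the distribution function of the measure giving each $k$-th stage interval mass $2^{-k}$. Then $F$ is continuous, nondecreasing, locally constant off $C_0$, $F(0)=0$, $F(1)=1$, and $F>0$ on $(0,1]$ because $[0,\ell_k]$ has mass $2^{-k}$.

**Step 2: a convex function of one variable.** Let $H:\mathbb R\to\mathbb R$ be even, $H(0)=0$,
$$H'=0\text{ on }[0,1],\qquad H'(t)=F(t-1)\text{ on }[1,2],\qquad H'=1\text{ on }[2,\infty).$$
Then $H'$ is continuous and nondecreasing on $\mathbb R$, so $H$ is $C^1$ and convex, and $H$ is locally affine off the compact null set $A=\pm(1+C_0)$. Also $0<H(2)=\int_0^1F<1$, and $H(t)>0$ implies $|t|>1$, hence $H'(t)\ne0$.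

**Step 3: the body.** Put $\Phi(x)=\sum_{i=1}^nH(x_i)$ and $D=\{\Phi\le1\}$. $D$ is convex. Since $H(3)=H(2)+1>1$, $D\subset[-3,3]^n$. Since $\Phi=0$ on $[-1,1]^n$, $0\in\operatorname{int}D$. As $\Phi$ is convex and $\Phi(0)<1$, $\partial D=\{\Phi=1\}$. At a point of $\partial D$ some $H(x_j)>0$, so $\partial_j\Phi=H'(x_j)\ne0$, and $\partial D$ is a $C^1$ hypersurface.

**Step 4: the exceptional set.** Let $S=\{x\in\partial D: x_i\in A\text{ for some }i\}$, a compact set. Near a point of $\partial D\setminus S$, $\Phi$ is affine with nonzero gradient, so $\partial D$ is a hyperplane there. Let $x\in\partial D$ with $x_i\in A$. Then $|x_i|\le2$, so $H(x_i)\le H(2)<1$, and there is $j\ne i$ with $H(x_j)>0$, i.e. $\partial_j\Phi(x)\ne0$. Hence near $x$, $\partial D$ is a $C^1$ graph over the coordinates other than $x_j$, and there $\{y\in\partial D:y_i\in A\}$ is a Lipschitz image of a bounded subset of $A\times\mathbb R^{n-2}$. Such a subset has $\mathcal L^{n-1}$-measure $0$ by Fubini, and upper box dimension at most $0+(n-2)$, hence Hausdorff dimension $\le n-2$. Finitely many such pieces cover $S$, so $\mathcal H^{n-1}(S)=0$ and $\dim_HS\le n-2$.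 Apply Proposition 1; bi-Lipschitz maps preserve $\dim_H$. $\square$

**Where the generic-geodesic plan fails.** In Step 7 of Section 5, the first contact point $c(\tau)$ always lies in $S'$. Suppose not. Then near $c(\tau)$ the set $E$ is a small half ball of $S^n$ bounded by a great hypersphere $\Pi$. It is convex, so $c$ is a great circle arc near $\tau$. This arc meets $\Pi$ at an interior point and stays on one side, so it is tangent to $\Pi$, hence contained in $\Pi$, and $c(\tau-s)\in\partial E$ for small $s>0$, contrary to the choice of $\tau$. Step 7 used only that $x,y\in B(N,2\rho)\setminus D'$ and that the short arc $xy$ meets $\operatorname{int}D'$, which are open conditions on the pair. And a shortest path in $X$ from $x_+$ to $y_+$ or $y_-$ folds, by (1), to a curve of length $d(x_+,y_\pm)=d_E(x,y)$, that is, to a $d_E$-shortest path. So for an open set of pairs, every shortest path passes through the $\mathcal H^{n-1}$-null set $S'$.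

## 7. Countable exceptional sets: tools and reduction to one point

Now we prove Theorem B. Baire's theorem will reduce it to a single isolated bad point $p$. Around $p$ the space is locally CBB$(\kappa)$ and incomplete, so the globalization theorem does not apply on the punctured ball. We prove comparison by hand, and the tangent cone at $p$ enters exactly once, through an inequality for three angles at $p$.

**Model functions.** Let $\mathrm{sn},\mathrm{cs}$ solve $w''+\kappa w=0$ with $\mathrm{sn}(0)=0$, $\mathrm{sn}'(0)=1$, $\mathrm{cs}=\mathrm{sn}'$, and $\mathrm{md}(r)=\int_0^r\mathrm{sn}$. Thus $\mathrm{md}'=\mathrm{sn}$ and $\mathrm{md}''=\mathrm{cs}=1-\kappa\,\mathrm{md}$. For $\kappa=0$: $\mathrm{sn}(r)=r$, $\mathrm{cs}=1$, $\mathrm{md}(r)=r^2/2$. In the model plane, $f=\mathrm{md}\circ\mathrm{dist}_q$ satisfies $f''=1-\kappa f$ along unit-speed geodesics. The function $\mathrm{side}(a,b,\alpha)$ is the third side of the model triangle with sides $a,b$ enclosing angle $\alpha$; it is increasing in $\alpha$.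

**Hinges.** A *hinge* $[x;u,v]$ is a pair of geodesics $[xu],[xv]$ with angle $\angle=\angle(x;u,v)$ at $x$. *Hinge comparison* means $|uv|\le\mathrm{side}(|xu|,|xv|,\angle)$; equivalently, $\angle\ge\tilde\angle(x;u,v)$. Its *excess* is $|xu|+|xv|-|uv|$; it is $0$ exactly when the two sides form a geodesic. In the Euclidean plane, the hinge with both legs of length $1$ and angle $\alpha$ has excess $2-2\sin(\alpha/2)$. Hinges with $x=u$ or $x=v$ satisfy the comparison trivially.

**Textbook facts** (all in [BGP]).

- **(F1)** If comparison holds near a point, small closed balls there are complete and the dimension is finite, then the point has a compact neighborhood.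
- **(F2)** At such points, near the point: angles between geodesics exist, the two adjacent angles at an interior point of a geodesic sum to $\pi$, hinge comparison holds in small balls, and geodesics do not branch.
- **(F3)** Globalization: a complete length space that is locally CBB$(\kappa)$ is CBB$(\kappa)$.
- **(F4)** A space in $\mathrm{Alex}^{m}(1)$ is compact, has diameter $\le\pi$, and every triangle in it has perimeter $\le2\pi$. For $m=1$ this is read off from the convention: three points on a circle have pairwise distances adding up to at most its length, and on a segment to at most twice its length.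

We use (F2) only as stated, from comparison to hinges. At the end we verify comparison at $p$ directly in its point-on-side form.

**Step 1: reduction to an isolated point.** Let $\mathcal U'$ be the open set of points of $X$ having a neighborhood in which CBB$(\kappa)$-comparison holds for $d_X$. Since $d_{\mathcal U}=d_X$ on small balls about points of $\mathcal U$, we have $\mathcal U\subset\mathcal U'$. Also $\dim_HX=n$: being $n$-dimensional, $(\mathcal U,d_{\mathcal U})$ has countable covers by sets of arbitrarily small diameter, so it is separable and is covered by countably many balls on which $d_{\mathcal U}=d_X$; the rest is countable. Suppose $X\setminus\mathcal U'\ne\emptyset$. This set is closed in a complete space and countable, so by Baire it has an isolated point $p$. Thus $B(p,R_0)\setminus\{p\}\subset\mathcal U'$ for some $R_0>0$. We shall show $p\in\mathcal U'$, a contradiction. Then $\mathcal U'=X$, and (F3) gives $X\in\mathrm{Alex}^n(\kappa)$.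

**Step 2: a compact ball around $p$.** This step is to have geodesics and limits. By (F1), points of $B(p,R_0)\setminus\{p\}$ have compact neighborhoods. Since $\Sigma_p$ is compact, the unit ball of $C(\Sigma_p)$ is compact, so the convergence of $(X,p,r^{-1}d)$ to $C(\Sigma_p)$ gives: for all small $r$, $\bar B(p,r)$ is covered by finitely many balls $B(z_j,r/100)$ with $z_j\in\bar B(p,r)$.

Let $|pz_j|\ge r/20$. Then, for small $r$, $\bar B(z_j,r/50)$ lies in $B(p,R_0)\setminus\{p\}$, is complete, and all its points have compact neighborhoods. It is compact by the Hopf–Rinow–Cohn-Vossen argument: let $t^*$ be the supremum of the $t$ with $\bar B(z_j,t)$ compact, and suppose $t^*\le r/50$. Every point of $\bar B(z_j,t^*)$ is within $\epsilon$ of the compact set $\bar B(z_j,t^*-\epsilon/2)$, as $X$ is a length space, so $\bar B(z_j,t^*)$ is totally bounded and complete, hence compact. Cover it by finitely many compact neighborhoods; their union contains its $2\beta$-neighborhood for some $\beta>0$, and $\bar B(z_j,t^*+\beta)$ lies in this $2\beta$-neighborhood. So $\bar B(z_j,t^*+\beta)$ is compact, against the choice of $t^*$. Hence $t^*>r/50$.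

The balls $B(z_j,r/100)$ meeting $\{r/10\le|px|\le r\}$ have $|pz_j|\ge r/20$. So this annulus is a closed subset of a finite union of compact sets, hence compact, for all $r\le r_0$ with some $r_0>0$. Then $\bar B(p,r_0)$ is compact: a sequence in it has a subsequence converging to $p$, or stays in finitely many annuli.

Fix $R>0$ with $20R\le r_0$, $20R<R_0$ and $100R\sqrt{|\kappa|}<1$, and let $\Omega=B(p,20R)\setminus\{p\}$. For $\varrho\le10R$, any two points of $B(p,\varrho)$ are joined by a geodesic, and every such geodesic lies in $B(p,2\varrho)$: a curve of length $<2\varrho$ between them stays within $\varrho$ of an endpoint, and Arzelà–Ascoli applies in the compact ball. The facts (F2) hold near each point of $\Omega$. All sizes below are small compared to $|\kappa|^{-1/2}$, so model triangles exist and are unique, and $\mathrm{sn},\mathrm{cs}>0$ at the positive distances that occur.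

## 8. Thin hinges near a geodesic that avoids $p$

Hinge comparison holds for hinges in small balls of $\Omega$. We need it for long hinges as well, as long as they are nearly degenerate and follow a geodesic missing $p$. "Nearly degenerate" keeps every auxiliary point away from $p$.

**Lemma 2.** *Let $\gamma:[0,\ell]\to B(p,2R)\setminus\{p\}$ be a geodesic, $0<\ell'<\ell$, $\gamma'=\gamma([0,\ell'])$. There is $\delta>0$ such that hinge comparison holds for every hinge $[x;u,v]$ with $x,u,v\in N_\delta(\gamma')$ and excess $|xu|+|xv|-|uv|<\delta$.*

**Step 1: uniqueness.** *For $0\le s\le t\le\ell'$, $\gamma|_{[s,t]}$ is the only geodesic from $\gamma(s)$ to $\gamma(t)$.* If $\eta$ is another, then $\eta\cup\gamma|_{[t,\ell]}$ and $\gamma|_{[s,\ell]}$ have the same length $|\gamma(s)\gamma(\ell)|$, so both are geodesics, and they coincide on $[t,\ell]$, which is nondegenerate because $t\le\ell'<\ell$. Let $[\tau,\ell]$ be the maximal final interval of coincidence. If $\tau>s$, non-branching near $\gamma(\tau)\in\Omega$ contradicts maximality. So $\tau=s$.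

**Step 2: almost-between points are close to $\gamma'$.** *For every $\eta>0$ there is $\delta'\in(0,\eta)$ such that $u,v\in N_{\delta'}(\gamma')$ and $|uz|+|zv|\le|uv|+\delta'$ imply $z\in N_\eta(\gamma')$.* Otherwise, by compactness, we find in the limit $s,t\in[0,\ell']$ and $z$ with $|\gamma(s)z|+|z\gamma(t)|=|\gamma(s)\gamma(t)|$ and $\mathrm{dist}(z,\gamma')\ge\eta$. Then $z$ lies on a geodesic from $\gamma(s)$ to $\gamma(t)$, so $z\in\gamma'$ by Step 1, a contradiction.

**Step 3: set up an induction on size.** Let Stmt$(L)$ be: *there is $\delta_L>0$ such that hinge comparison holds for all hinges with vertices in $N_{\delta_L}(\gamma')$, excess $<\delta_L$ and $|xu|+|xv|<L$.* As $\gamma'\subset\Omega$ is compact, a Lebesgue number gives $r\in(0,R)$ such that for each $x\in N_r(\gamma')$ the ball $B(x,r)$ is contained in a ball where comparison and hinge comparison hold. So Stmt$(r)$ holds. Such balls lie in $\mathcal U'\not\ni p$, so $p\notin N_r(\gamma')$; we take all constants $\delta_L\le r$. Hinges with vertices in $N_R(\gamma')\subset B(p,3R)$ have $|xu|+|xv|<12R$. So it suffices to show that Stmt$(\frac23L)$ implies Stmt$(L)$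 for $L\le40R$, and to iterate from $r$ until $12R$ is reached.

**Step 4: the moving hinge.** Let $\delta_1\le r$ be a constant for Stmt$(\frac23L)$, and choose $a>0$ with $2a<\delta_1$, $a<L/12$. Take $\delta'<\delta_1$ from Step 2 for $\eta=\delta_1$, and set $\delta_L=\delta'$. Let $[x_0;u,v]$ be a hinge with $x_0\notin\{u,v\}$, vertices in $N_{\delta'}(\gamma')$, excess $<\delta'$ and $s_0=|x_0u|+|x_0v|<L$. We construct hinges $[x_k;u,v]$, with
$$s_k=|x_ku|+|x_kv|,\qquad\sigma_k=\mathrm{side}(|x_ku|,|x_kv|,\angle(x_k;u,v)),$$
where $\sigma_k=|uv|$ if $x_k\in\{u,v\}$. If $s_k<\frac23L$ or $x_k\in\{u,v\}$, stop. Otherwise, say $|x_ku|\ge|x_kv|$ (else exchange $u,v$), so $|x_ku|\ge L/3>a$. Let $x_{k+1}\in[x_ku]$ with $|x_kx_{k+1}|=a$, let $[x_{k+1}u]\subset[x_ku]$, and let $[x_{k+1}v]$ be any geodesic. Then $s_{k+1}=|x_ku|-a+|x_{k+1}v|\le s_k$. Every point $w$ on a side of these hinges satisfies $|uw|+|wv|\le s_0<|uv|+\delta'$, so $w\in N_{\delta_1}(\gamma')$ by Step 2; in particular $w\in\Omega$.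

**Step 5: two smaller hinges obey comparison.** Recall $|x_kv|\le s_k/2<L/2$.

- The hinge $[x_k;x_{k+1},v]$ has sum of sides $a+|x_kv|<a+L/2<\frac23L$. Since $|uv|\le|x_ku|-a+|x_{k+1}v|$, its excess $a+|x_kv|-|x_{k+1}v|$ is at most $s_k-|uv|<\delta'<\delta_1$.
- The hinge $[x_{k+1};x_k,v]$ has sum of sides $a+|x_{k+1}v|\le2a+|x_kv|<2a+L/2<\frac23L$, and excess $a+|x_{k+1}v|-|x_kv|\le2a<\delta_1$.

So both satisfy hinge comparison by Stmt$(\frac23L)$. Hence $\angle(x_k;u,v)\ge\tilde\angle(x_k;x_{k+1},v)$, and $\angle(x_{k+1};x_k,v)\ge\tilde\angle(x_{k+1};x_k,v)$. As adjacent angles at $x_{k+1}\in\Omega$ sum to $\pi$, $\angle(x_{k+1};u,v)\le\pi-\tilde\angle(x_{k+1};x_k,v)$. Extend the side $\tilde x_k\tilde x_{k+1}$ of the model triangle $\tilde x_k\tilde x_{k+1}\tilde v$ beyond $\tilde x_{k+1}$ to $\tilde u$ with $|\tilde x_{k+1}\tilde u|=|x_{k+1}u|$. Then $|\tilde x_k\tilde u|=|x_ku|$. Seen from $\tilde x_k$, the angle between $\tilde u$ and $\tilde v$ is at most $\angle(x_k;u,v)$; seen from $\tilde x_{k+1}$, it is at least $\angle(x_{k+1};u,v)$. By monotonicity of $\mathrm{side}$ in the angle,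
$$\sigma_k\ \ge\ |\tilde u\tilde v|\ \ge\ \sigma_{k+1}.\tag{2}$$
If $x_{k+1}=v$, then the model triangle is degenerate and $|\tilde u\tilde v|=|uv|=\sigma_{k+1}$, while $\sigma_k\ge\mathrm{side}(|x_ku|,|x_kv|,0)=|\tilde u\tilde v|$; so (2) holds as well.

**Step 6: conclude $|uv|\le\sigma_0$.** If the process stops with $s_k<\frac23L$ and $x_k\notin\{u,v\}$, then $[x_k;u,v]$ has vertices in $N_{\delta_1}(\gamma')$ and excess $\le s_0-|uv|<\delta_1$, and Stmt$(\frac23L)$ gives $|uv|\le\sigma_k\le\sigma_0$. If it stops with $x_k\in\{u,v\}$, then $|uv|=\sigma_k\le\sigma_0$. Suppose it does not stop. The $s_k$ are nonincreasing and bounded below, so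
$$s_k-s_{k+1}=a+|x_kv|-|x_{k+1}v|\to0,$$
with $v$ the endpoint not moved towards at step $k$. Along a subsequence this is always the same endpoint, and the model configurations of (2) converge to one with $|\tilde x\tilde x'|=a>0$ and $|\tilde x'\tilde v|=a+|\tilde x\tilde v|$. There $\tilde x$ lies between $\tilde x'$ and $\tilde v$, while $\tilde u$ lies on the ray from $\tilde x$ through $\tilde x'$; so $|\tilde u\tilde v|=|\tilde x\tilde u|+|\tilde x\tilde v|$. Thus $|\tilde u\tilde v|-s_k\to0$ along the subsequence, and as $|uv|\le s_k$ always, $|uv|\le\lim s_k\le\lim\sigma_k\le\sigma_0$. $\square$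

## 9. Second derivatives of distance functions near $p$

Comparison near $p$ will follow from the inequality $f''\le1-\kappa f$ for $f=\mathrm{md}\circ\mathrm{dist}_q$ along geodesics. For continuous $f,h$ on an interval, $f''\le h$ means that $f-\tilde h$ is concave, where $\tilde h$ is $C^2$ with $\tilde h''=h$; this is the inequality in distributions. An *upper support* of $f$ at $t_0$ is a function $\varphi\ge f$ near $t_0$ with $\varphi(t_0)=f(t_0)$. We say $f''\le h$ *at $t_0$ in the barrier sense* if for every $\epsilon>0$ there is a $C^2$ upper support with $\varphi''(t_0)\le h(t_0)+\epsilon$. For example, $-|t|$ has the upper support $0$ at $t_0=0$, so there $f''\le0$ in the barrier sense; $|t|$ has no $C^2$ upper support at $0$.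

**(J1)** *If $f''\le h$ in the barrier sense at every point of an open interval, then $f''\le h$ there.* For $\epsilon>0$ let $g=f-\tilde h-\epsilon t^2$. If $g$ were not concave, $g$ minus some affine function would have, on some $[a,b]$, equal values at the ends and a smaller value inside, hence an interior minimum $t_0$. Take an upper support $\varphi$ at $t_0$ with $\varphi''(t_0)\le h(t_0)+\epsilon$. Then $\varphi-\tilde h-\epsilon t^2$ minus that affine function has a local minimum at $t_0$, with second derivative $\le\epsilon-2\epsilon<0$, a contradiction. Let $\epsilon\to0$.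

**(J2)** *If $f$ is Lipschitz on $(a,b)$, $f''\le1-\kappa f$ on $(a,t_0)$ and on $(t_0,b)$, and $f'(t_0^+)\le f'(t_0^-)$, then $f''\le1-\kappa f$ on $(a,b)$. The derivative condition holds if $f$ has a differentiable upper support at $t_0$.* With $\tilde h''=1-\kappa f$ on $(a,b)$, $k=f-\tilde h$ is continuous and concave on each side, so its one-sided derivatives at $t_0$ exist, finite as $f$ is Lipschitz, and $k'(t_0^+)\le k'(t_0^-)$. So the derivative of $k$ is nonincreasing across $t_0$, and $k$ is concave. An upper support $\varphi$ gives $f'(t_0^+)\le\varphi'(t_0)\le f'(t_0^-)$.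

**(J3)** *If $f''\le1-\kappa f$ on $(0,\ell)$, $f$ is continuous on $[0,\ell]$, $\ell\sqrt{|\kappa|}<1$, and $\tilde f''=1-\kappa\tilde f$ with the same boundary values, then $f\ge\tilde f$.* Let $e=f-\tilde f$ and $w(t)=\mathrm{cs}(t-\ell/2)>0$, so $w''+\kappa w=0$; write $e=wk$. The right derivative $e'$ is the sum of a nonincreasing and a $C^1$ function, and as measures $de'\le-\kappa e\,dt$. So $w^2k'=we'-w'e$ has derivative, as a measure, $w(de'+\kappa e\,dt)\le0$. Hence $w^2k'$ is nonincreasing and $k'$ changes sign at most once, from $+$ to $-$; since $k=0$ at the ends, $k\ge0$.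

From now on let $q\in B(p,R)$, let $\sigma:[0,\ell]\to B(p,R)$ be a geodesic, $g(t)=|q\sigma(t)|$, $f=\mathrm{md}\circ g$. Then $g$ is $1$-Lipschitz and $f$ is Lipschitz.

**(S)** *Let $t_0\in(0,\ell)$, $x=\sigma(t_0)\ne p$. If $x\ne q$, $f$ has a $C^2$ upper support at $t_0$. If moreover some geodesic $[xq]$ does not have $p$ as an interior point, or if $x=q$, then $f''\le1-\kappa f$ at $t_0$ in the barrier sense.*

If $x=q$, then $f(t)=\mathrm{md}(t-t_0)$ ($\mathrm{md}$ is even), smooth with $f''=1-\kappa f$. Let $x\ne q$. Take a geodesic $[xq]\subset B(p,2R)$, a point $q''$ in its interior with $[xq'']\subset\Omega$ (stop before $p$, if $p$ is on it), and $q'\in[xq'']$ with $q'\ne x,q''$; put $d'=|xq'|$. Apply Lemma 2 with $\gamma=[xq'']$, $\gamma'=[xq']$ to the hinges $[x;q',\sigma(t_0\pm s)]$, which have excess $\le2s$. For small $s>0$ this gives $|q'\sigma(t_0\pm s)|\le\mathrm{side}(d',s,\alpha_\pm)$, where the angles $\alpha_\pm$ of $[xq']$ with the two branches of $\sigma$ are adjacent, so $\alpha_++\alpha_-=\pi$. Therefore both inequalities come from one model picture: a line, a point $\tilde x$ on it, and a point $\tilde q'$ at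 distance $d'$ from $\tilde x$ making angle $\alpha_+$ with the positive direction. If $\psi(s)$ is the distance from $\tilde q'$ to the point of the line at signed distance $s$ from $\tilde x$, then $|q'\sigma(t_0+s)|\le\psi(s)$ for small $|s|$. The function $\psi$ is smooth near $0$, $\psi(0)=d'$, $\psi'(0)=-\cos\alpha_+$. From $(\mathrm{md}\circ\psi)''=\mathrm{cs}(\psi)$, i.e. $\mathrm{cs}(\psi)\psi'^2+\mathrm{sn}(\psi)\psi''=\mathrm{cs}(\psi)$, we get $\psi''(0)=\frac{\mathrm{cs}(d')}{\mathrm{sn}(d')}\sin^2\alpha_+$. Since $g(t_0+s)\le|qq'|+\psi(s)$ with equality at $s=0$, and $\mathrm{md}$ is increasing, $\varphi(t_0+s)=\mathrm{md}(|qq'|+\psi(s))$ is a $C^2$ upper support of $f$ at $t_0$. If $p$ is not interior to $[xq]$, we may let $q''$, and then $q'$, tend to $q$. With $d=|xq|$,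
$$\varphi''(t_0)=\mathrm{cs}(d)\cos^2\alpha_++\mathrm{sn}(d)\,\frac{\mathrm{cs}(d')}{\mathrm{sn}(d')}\,\sin^2\alpha_+\ \longrightarrow\ \mathrm{cs}(d)=1-\kappa f(t_0)\qquad(d'\to d).$$
This proves (S).

**The shadow of $p$.** Let $T\subset(0,\ell)$ be the set of $t$ such that $\sigma(t)\notin\{p,q\}$ and *every* geodesic $[q\sigma(t)]$ has $p$ in its interior. By (S) the barrier inequality holds at all $t\in(0,\ell)\setminus T$ with $\sigma(t)\ne p$. If $q=p$, then $T=\emptyset$. For $t\in T$, and hence by continuity for $t$ in the closure of $T$,
$$g(t)=|qp|+|p\sigma(t)|.\tag{3}$$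

## 10. Angles at $p$ and the tangent cone

Geodesics issuing from $p$ come first. Let $\sigma(0)=p$. We claim $f''\le1-\kappa f$ on $(0,\ell)$. If $T=\emptyset$, this is (S) and (J1). Let $T\ne\emptyset$. If $t\in T$, then $g(t)=|qp|+t$ by (3), and for $t'\le t$ the triangle inequality gives $|qp|+t'\ge g(t')\ge g(t)-(t-t')=|qp|+t'$. So with $t_1=\sup T$, $f=\mathrm{md}(|qp|+t)$ and $f''=1-\kappa f$ on $(0,t_1)$. On $(t_1,\ell)$ the barrier inequality holds. If $t_1<\ell$, then $g(t_1)=|qp|+t_1>0$, so $\sigma(t_1)\ne q$ and (S) gives a $C^2$ upper support at $t_1$. By (J1) and (J2) the claim follows.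

Let $c_1,c_2$ be geodesics in $B(p,R)$ starting at $p$. Apply (J3) with $q=c_2(t)$ and $\sigma=c_1|_{[0,s]}$; the function $\tilde f$ is $\mathrm{md}$ of the distance from $\tilde q$ to the points of the side $[\tilde p\,\tilde c_1(s)]$ of the model triangle. So for $s'\le s$, $|qc_1(s')|\ge\mathrm{side}\big(t,s',\tilde\angle(p;c_1(s),c_2(t))\big)$, i.e. $\tilde\angle(p;c_1(s'),c_2(t))\ge\tilde\angle(p;c_1(s),c_2(t))$. Thus $\tilde\angle(p;c_1(s),c_2(t))$ is nonincreasing in $s$ and, by symmetry, in $t$. Hence:

**(H)** *The angle $\angle(c_1,c_2)=\lim_{s,t\to0}\tilde\angle(p;c_1(s),c_2(t))$ exists, and hinge comparison holds for hinges at $p$ in $B(p,R)$. If $c_1\cup c_2$ is a geodesic, $\angle(c_1,c_2)=\pi$.*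

**(P)** *For any three geodesics from $p$: $\angle(c_1,c_2)+\angle(c_2,c_3)+\angle(c_3,c_1)\le2\pi$.*

This is the only place where the tangent cone at $p$ restricts the geometry; a cone of total angle $>2\pi$ over a circle violates (P). Choose $r_i\to0$ such that under the convergence $(X,p,r_i^{-1}d)\to C(\Sigma_p)$ the points $c_j(r_i)$ converge to points $\xi_j\in\Sigma_p$ at distance $1$ from the apex. As $\operatorname{diam}\Sigma_p\le\pi$, $|c_j(r_i)c_k(r_i)|/r_i\to2\sin(|\xi_j\xi_k|/2)$. On the other hand $\tilde\angle(p;c_j(r_i),c_k(r_i))\to\angle(c_j,c_k)$, and the model plane is Euclidean to first order, so the same quotient tends to $2\sin(\angle(c_j,c_k)/2)$. Both angles lie in $[0,\pi]$, so $\angle(c_j,c_k)=|\xi_j\xi_k|_{\Sigma_p}$, and (F4) gives (P).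

## 11. Geodesics in the shadow of $p$ and geodesics through $p$

**Step 1: geodesics whose interior avoids $p$.** Let $p\notin\sigma((0,\ell))$. If $T=\emptyset$, then $f''\le1-\kappa f$ on $(0,\ell)$ by (S), (J1). Let $T\ne\emptyset$, so $q\ne p$; we show that the shadow forces $\sigma$ to be radial there. Let $t,t'\in T$. Fix a geodesic $c$ from $p$ to $q$, and let $c_t,c_{t'}$ be the parts from $p$ to $\sigma(t),\sigma(t')$ of geodesics from $q$ to these points. These all lie in $B(p,R)$. By (3), $c\cup c_t$ and $c\cup c_{t'}$ are geodesics, so $\angle(c,c_t)=\angle(c,c_{t'})=\pi$ by (H), and $\angle(c_t,c_{t'})=0$ by (P). Hinge comparison at $p$ and (3) give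
$$|t-t'|=|\sigma(t)\sigma(t')|\le\big||p\sigma(t)|-|p\sigma(t')|\big|=|g(t)-g(t')|\le|t-t'|.$$
Since $g$ is $1$-Lipschitz, it is affine with slope $\pm1$ between any two points of $T$, hence on $I=[\inf T,\sup T]\cap(0,\ell)$, and $f=\mathrm{md}\circ g$ satisfies $f''=1-\kappa f$ in the interior of $I$. On the at most two components of $(0,\ell)\setminus I$ the barrier inequality holds. At an endpoint $t$ of $I$ in $(0,\ell)$, (3) gives $g(t)\ge|qp|>0$, so $\sigma(t)\ne q$ and (S) gives a $C^2$ upper support. By (J1), (J2), $f''\le1-\kappa f$ on $(0,\ell)$.

**Step 2: geodesics through $p$.** Let $p=\sigma(t_*)$, $0<t_*<\ell$. By Step 1 for the two halves, $f''\le1-\kappa f$ on $(0,t_*)$ and $(t_*,\ell)$. If $q=p$, then $f=\mathrm{md}(t-t_*)$ and equality holds. Let $q\ne p$ and let $\alpha_\pm$ be the angles at $p$ between a geodesic $[pq]$ and the branches $\sigma(t_*\pm s)$. By (H), $g(t_*\pm s)\le\mathrm{side}(|pq|,s,\alpha_\pm)=|pq|-s\cos\alpha_\pm+O(s^2)$, so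
$$g'(t_*^+)\le-\cos\alpha_+,\qquad g'(t_*^-)\ge\cos\alpha_-.$$
(These derivatives exist because those of $f$ do and $\mathrm{sn}(|pq|)>0$.) The two branches form an angle $\pi$ by (H), so (P) gives $\alpha_++\alpha_-\le\pi$. Hence $\cos\alpha_-\ge-\cos\alpha_+$ and $g'(t_*^+)\le g'(t_*^-)$; the same holds for $f'=\mathrm{sn}(g)g'$. By (J2), $f''\le1-\kappa f$ on $(0,\ell)$.

**Step 3: comparison at $p$.** So $f''\le1-\kappa f$ for every $q\in B(p,R)$ and every geodesic $\sigma$ in $B(p,R)$. A geodesic with endpoints in $B(p,R/3)$ lies in $B(p,R)$. By (J3), for every triangle with vertices in $B(p,R/3)$ the distance from a vertex to a point of the opposite side is at least the corresponding distance in the model triangle. This is CBB$(\kappa)$-comparison in $B(p,R/3)$, so $p\in\mathcal U'$, the desired contradiction. Theorem B is proved. $\blacksquare$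

## 12. Planar bodies bending on a prescribed uncountable set

**Proof of Theorem C.** If $C$ is countable, apply Theorem B. Let $C$ be uncountable, compact and null. By Proposition 1 with $n=2$ it suffices to find a compact convex $D\subset\mathbb R^2$ with nonempty interior and $C^1$ boundary, and a closed $S\subset\partial D$ bi-Lipschitz to $C$, such that $\partial D$ is locally straight off $S$. Then $\mathcal H^1(S)=0$ automatically, and we translate so that $0\in\operatorname{int}D$.

**Step 1: four pieces, each carrying an atomless measure.** By Cantor–Bendixson, $C$ contains a nonempty perfect set $P$; and $\mathbb R\setminus C$ is dense. Cutting at three points of $\mathbb R\setminus C$ that separate four points of $P$, we get $C=C_0\sqcup C_1\sqcup C_2\sqcup C_3$ with $C_j$ compact, contained in the interiors of disjoint compact intervals $I_j$, and $C_j\cap P\ne\emptyset$ perfect. A nonempty compact perfect null set in $\mathbb R$ is homeomorphic to the Cantor set, so there is an atomless probability measure $\nu_j$ on $C_j$.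

**Step 2: the curve.** Lay the intervals $I_0,J_1,I_1,J_2,I_2,J_3,I_3,J_4$ end to end, where $J_j$ has length $\ell_j>0$. Let $\theta$ be continuous and nondecreasing along them, starting at $0$, increasing by $\frac\pi2\nu_j$ on $I_j$, and constant $=j\frac\pi2$ on $J_j$. Let $\gamma'(s)=e^{i\theta(s)}$. The total displacement is $v+\sum_{j=1}^4\ell_ji^j$, where $v=\sum_j\int_{I_j}e^{i\theta}$ does not depend on the $\ell_j$. Nonnegative combinations of $i,-1,-i,1$ give every complex number, and adding $1$ to all four $\ell_j$ changes nothing, so suitable $\ell_j>0$ make $\gamma$ closed. Since $\theta$ increases by $2\pi$ in total, $\gamma$ is a closed $C^1$ curve.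

**Step 3: $\gamma$ is the boundary of a convex body.** Fix $s_0$, put $\alpha=\theta(s_0)$ and $h(s)=\langle\gamma(s)-\gamma(s_0),ie^{i\alpha}\rangle$. Its derivative is $\sin(\theta(s)-\alpha)$. Going once around from $s_0$, this is $\ge0$ while $\theta\in[\alpha,\alpha+\pi]$ and $\le0$ afterwards, and $h$ is $0$ at the start and at the end. Hence $h\ge0$. If $h(s)=0$ on the rising part, then $\sin(\theta-\alpha)=0$ on $[s_0,s]$, so $\theta=\alpha$ there by continuity; on the falling part, likewise $\theta=\alpha+2\pi$ from $s$ on. So $h$ vanishes only on the cyclic interval around $s_0$ where $\theta=\alpha$ (mod $2\pi$), and there $\gamma$ is a unit-speed straight segment. So $\gamma$ lies on one side of each of its tangent lines, and $\gamma(s)=\gamma(s_0)$ only for $s=s_0$. Let $D=\operatorname{conv}\gamma$; it has interior since $\gamma$ is not contained in a line. The simple closed curve $\gamma$ is contained in $\partial D$, which is a topological circle, so $\gamma=\partial D$.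

**Step 4: the bending set is bi-Lipschitz to $C$.** $\gamma$ is locally straight off $S=\gamma(\bigcup_jC_j)$, because $\theta$ is locally constant off $\bigcup_jC_j$. On each $I_j$, $\theta$ varies by $\pi/2$, so $\gamma'$ makes an angle $\le\pi/4$ with a fixed direction and
$$\cos(\tfrac\pi4)\,|s-s'|\le|\gamma(s)-\gamma(s')|\le|s-s'|\qquad(s,s'\in I_j).$$
So $\gamma|_{C_j}$ is bi-Lipschitz. The $C_j$, and likewise the $\gamma(C_j)$, are finitely many pairwise disjoint compact sets, so distances between points in different pieces are bounded above and below by positive constants on both sides. Hence $S$ is bi-Lipschitz to $C$. $\square$
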